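# The zeros of a planar field of point charges

## The set $Z_{\mathbb C}$ and the field it encodes

Let $(x_1,y_1),\dots,(x_M,y_M)$ be distinct points of $\mathbb R^2$, $M\ge 1$, and let $a_1,\dots,a_M$ be nonzero real numbers. Put
$$u_j=x_j+iy_j,\qquad v_j=x_j-iy_j .$$
The $u_j$ are pairwise distinct, and so are the $v_j=\overline{u_j}$. In $\mathbb C^{M+2}$, with coordinates $(u,v,r_1,\dots,r_M)$, let $Z_{\mathbb C}$ be the set of all points with every $r_j\neq 0$ and
$$r_j^2=(u-u_j)(v-v_j)\qquad(1\le j\le M),\tag{1}$$
$$G_1:=\sum_{j=1}^M\frac{a_j(v-v_j)}{r_j^3}=0,\qquad G_2:=\sum_{j=1}^M\frac{a_j(u-u_j)}{r_j^3}=0.\tag{2}$$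
Here $u$ and $v$ are two independent complex variables, and the $r_j$ are variables too: each is *some* square root of the product in (1), with no preferred sign. There are $M+2$ equations in $M+2$ unknowns.

This set is for studying the following field. Let $r_j=\|(x,y)-(x_j,y_j)\|_2$. The **finite electrical field** with charges $a_j$ at $(x_j,y_j)$ is
$$F(x,y)=(X,Y)=\sum_{j=1}^M\frac{a_j}{r_j^2}\,\frac{(x,y)-(x_j,y_j)}{r_j},$$
so that
$$X=\sum_{j}\frac{a_j(x-x_j)}{r_j^3},\qquad Y=\sum_{j}\frac{a_j(y-y_j)}{r_j^3},$$
on $\mathbb R^2$ with the charges removed. Its zero set is the set of points of that domain where $X=Y=0$: the places where a test charge feels no force. How large can the zero set be? The paper "The Zero Set of an Electric Field from a Finite Number of Point Charges" by Tamás Erdélyi, Joseph Rosenblatt and Rebecca Rosenblatt (arXiv:2106.04706, 2021) is the source of the conjecture that it is always a finite set of points. We shall prove it.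

**Theorem 1.** For $M\ge1$, distinct points $(x_j,y_j)\in\mathbb R^2$ and real $a_j\ne 0$, the zero set of $F$ is finite.

**Theorem 2.** $Z_{\mathbb C}$ is finite.

**Theorem 2 implies Theorem 1.** For a real point $(x,y)$ put $u=x+iy$ and $v=x-iy$. Then
$$(u-u_j)(v-v_j)=(x-x_j)^2+(y-y_j)^2=r_j^2,$$
which is (1). Moreover $v-v_j=(x-x_j)-i(y-y_j)$, so $X-iY=G_1$, and likewise $X+iY=G_2$. Since $X$ and $Y$ vanish together exactly when $X-iY$ and $X+iY$ do, the map
$$(x,y)\longmapsto(x+iy,\;x-iy,\;r_1,\dots,r_M),\qquad r_j>0,$$
sends the zero set of $F$ into $Z_{\mathbb C}$. It is injective, because $x+iy$ determines $(x,y)$. So if $Z_{\mathbb C}$ is finite, the zero set is finite.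

The gain is that (1) says that the squared distance *factors* into a function of $u$ alone times a function of $v$ alone. Everything below rests on this.

## One and two charges by hand

For $M=1$ we have $\|F\|=|a_1|/r_1^2\ne0$, so there are no zeros.

For $M=2$ a zero $z$ satisfies $a_1(z-z_1)/r_1^3=-a_2(z-z_2)/r_2^3$, where $z_j=(x_j,y_j)$. The nonzero vectors $z-z_1$ and $z-z_2$ are then parallel, so $z$ lies on the line through the two charges. Translating, rotating and scaling (scaling multiplies the field by a constant), take $z_1=(0,0)$, $z_2=(1,0)$, $z=(x,0)$. The condition becomes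
$$\frac{a_1\operatorname{sgn}(x)}{x^2}=-\frac{a_2\operatorname{sgn}(x-1)}{(x-1)^2}.$$
Put $c=\sqrt{|a_2/a_1|}$; we need $|x-1|=c|x|$ and the right signs. If the charges have the same sign, the signs force $0<x<1$, so $1-x=cx$ and $x=1/(1+c)$ is the only zero. If they have opposite signs, then $x<0$ or $x>1$, and in both ranges $x-1$ and $x$ have the same sign, so $x-1=cx$, that is $x=1/(1-c)$. This exceeds $1$ if $c<1$, is negative if $c>1$, and does not exist if $c=1$. Two charges therefore have exactly one zero, or none when $a_1=-a_2$.

Now compute $Z_{\mathbb C}$ for $a_1=a_2=1$ at these two points, so $u_1=v_1=0$ and $u_2=v_2=1$. The equations (2) say $v/r_1^3=-(v-1)/r_2^3$ and $u/r_1^3=-(u-1)/r_2^3$. Cross-multiplying gives $v(u-1)=u(v-1)$, so $u=v$. Then $r_1=\varepsilon u$ and $r_2=\delta(u-1)$ with signs $\varepsilon,\delta\in\{1,-1\}$, and both equations become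
$$\frac{\varepsilon}{u^2}+\frac{\delta}{(u-1)^2}=0,\qquad\text{i.e.}\qquad (u-1)^2=-\varepsilon\delta\,u^2 .$$
If $\varepsilon\delta=-1$, then $u=\tfrac12$: two points of $Z_{\mathbb C}$, one for each choice of $\varepsilon$. The choice $\varepsilon=1,\delta=-1$ gives $r_1=r_2=\tfrac12$, the true zero. If $\varepsilon\delta=1$, then $u-1=\pm iu$, so $u=(1\pm i)/2$: four more points. Thus $Z_{\mathbb C}$ has six points while $F$ has one zero. Theorem 2 is a stronger statement than Theorem 1, since it controls all signs of the roots and all complex positions at once.

## A real curve of zeros would keep away from the charges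

A sensible first plan stays in the real plane: suppose there is a curve of zeros, follow it, and look for a point where $F$ blows up, contradicting $F=0$. The field does blow up at the charges. Near $z_k$ all terms but the $k$-th stay bounded, so $\|F\|\ge |a_k|/r_k^2-C$ there, with a constant $C$. But this says that the zero set has a *positive distance* from every charge, so a real curve of zeros never reaches the place where the blow-up occurs. Infinity does not help either. With $\rho=\|z\|\to\infty$ we have $\rho^2(z-z_j)/r_j^3-z/\rho\to0$, hence $\rho^2\|F\|\to|\sum_j a_j|$. If the total charge is nonzero, the zero set is bounded. A curve of zeros could then simply close up into a loop, in a region where $F$ is smooth, and there is nothing left to contradict.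

The following configuration shows that such loops really do occur once the setting is changed a little.

**Example A.** In $\mathbb R^3$ with the Coulomb field $\sum_j a_j(z-z_j)/\|z-z_j\|^3$, put charges $+1$ at $(0,0,1)$ and $(0,0,-1)$, and $-1/\sqrt2$ at the origin. On the plane $z=0$, at distance $\rho>0$ from the origin, the third component of the field vanishes by symmetry and the radial component is
$$\frac{2\rho}{(\rho^2+1)^{3/2}}-\frac{1}{\sqrt2\,\rho^2}.$$
At $\rho=1$ this is $2/2^{3/2}-1/\sqrt2=0$. The whole circle $\rho=1$, $z=0$ consists of zeros. So the analogue of Theorem 1 fails in $\mathbb R^3$, and it also fails in a plane when charges outside that plane are allowed.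

Seen inside the plane, the only change is that two of the squared distances are $x^2+y^2+1$ instead of $x^2+y^2$. In terms of $u,v$ they are $uv+1$, which does not factor. An argument for Theorem 1 has to use the factorization (1), and it has to reach the charges even though the real curve does not.

Complex curves do reach them. A nonconstant rational function on a projective complex curve takes *every* value, so on a complex curve of zeros, suitably completed, $u$ must take the value $u_1$. There we can compare rates of growth. We first recall the language for this.

## Curves, places, orders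

**Components and curves.** $Z_{\mathbb C}$ is a *quasi-affine variety*: the part of a Zariski-closed subset of $\mathbb C^{M+2}$ lying in the open set $\{\prod r_j\ne0\}$ (multiply (2) by $\prod_k r_k^3$ to obtain polynomials). It is a finite union of irreducible components, and an irreducible component of dimension $0$ is a point. So if $Z_{\mathbb C}$ is infinite, some component $W$ has dimension at least $1$.

Such a $W$ contains an irreducible curve. If $\dim W=1$, take $W$ itself. If $\dim W=n\ge2$, then $W$ is infinite, so some coordinate function $t$ is nonconstant on $W$. Pick $w\in W$. The function $t-t(w)$ vanishes at $w$ and not identically on $W$, so by Krull's principal ideal theorem every component of its zero set in $W$ has dimension $n-1\ge1$. Replace $W$ by one of these components and repeat.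

**Places.** Let $\Gamma$ be an irreducible curve with function field $K=\mathbb C(\Gamma)$. There is a smooth projective curve $\tilde\Gamma$ with the same function field; we call its points *places* of $\Gamma$. Each place $P$ has an *order* function $\operatorname{ord}=\operatorname{ord}_P:K\setminus\{0\}\to\mathbb Z$ (order of vanishing, negative at poles), with
$$\operatorname{ord}(fg)=\operatorname{ord}f+\operatorname{ord}g,\qquad \operatorname{ord}(f+g)\ge\min(\operatorname{ord}f,\operatorname{ord}g)\ \text{ if } f+g\ne0,$$
and $\operatorname{ord}c=0$ for nonzero constants $c$. Every $f\in K$ has a value $f(P)\in\mathbb P^1$. If $f\neq 0$, then $f(P)=0$ when $\operatorname{ord}f>0$, $f(P)=\infty$ when $\operatorname{ord}f<0$, and $f(P)$ is a nonzero number when $\operatorname{ord}f=0$. Finally, a nonconstant $f$ defines a *surjective* map $\tilde\Gamma\to\mathbb P^1$.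

**Example B.** Let $u_1=v_1=0$ and $\Gamma=\{(u,v,r_1): r_1^2=uv,\ v=1,\ r_1\ne0\}$. Then $\Gamma=\{(s^2,1,s):s\ne0\}$, $K=\mathbb C(s)$ and $\tilde\Gamma=\mathbb P^1$. The function $u=s^2$ never vanishes on $\Gamma$, but it takes the value $0$ at the place $s=0$ of $\tilde\Gamma$. There $\operatorname{ord}u=2$, $\operatorname{ord}v=0$ and $\operatorname{ord}r_1=1=\tfrac12(2+0)$. At the place $s=\infty$ the orders are $-2$, $0$, $-1$.

Two things in this example carry over to our problem. The place where $u=u_1$ is not a point of the original curve: since $r_1\neq0$ on $\Gamma\subset Z_{\mathbb C}$, also $u\ne u_1$ there. And the order of $u-u_1$ need not be $1$.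

**The rule $(*)$.** *If $f_1,\dots,f_n\in K$ are nonzero and $f_1+\dots+f_n=0$, then at every place the minimal order among the $f_i$ is attained by at least two of them.*

To see this, suppose only $f_i$ attains the minimum. If $n=1$, then $f_1=0$, which is excluded. If $n\ge2$, then $-f_i=\sum_{l\ne i}f_l$ has order at least $\min_{l\neq i}\operatorname{ord}f_l>\operatorname{ord}f_i$, a contradiction. The same computation shows that a sum with a unique term of minimal order is nonzero and has exactly that order: call the sum $g$. By the rule $g\neq0$. Moreover $\operatorname{ord}g\ge\operatorname{ord}f_i$, and applying the rule to $f_1+\dots+f_n-g=0$ shows that $g$ attains the minimum too.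

For instance, with $K=\mathbb C(s)$ and $(s+1)-s-1=0$, the orders at $s=\infty$ are $-1,-1,0$ and at $s=0$ they are $0,1,0$.

## Orders of the terms, and why infinity gives a tie

Let $\Gamma\subset Z_{\mathbb C}$ be an irreducible curve. The coordinates $u,v,r_j$ are regular on $\Gamma$, hence lie in $K$, and they satisfy (1) and (2) as identities in $K$. Since $r_j\ne0$ on $\Gamma$, the functions $r_j$, $u-u_j$, $v-v_j$ are nonzero elements of $K$. At any place put
$$A_j=\operatorname{ord}(u-u_j),\qquad B_j=\operatorname{ord}(v-v_j).$$
By (1), $2\operatorname{ord}r_j=A_j+B_j$. Hence $\operatorname{ord}\frac{a_j(v-v_j)}{r_j^3}=B_j-\tfrac32(A_j+B_j)$, and similarly for $G_2$: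
$$\operatorname{ord}\frac{a_j(v-v_j)}{r_j^3}=-\tfrac12(3A_j+B_j),\qquad \operatorname{ord}\frac{a_j(u-u_j)}{r_j^3}=-\tfrac12(A_j+3B_j).\tag{3}$$

At which place should $(*)$ be applied? An affine curve always has places at infinity, so one might try $u(P)=\infty$. With $p>0$ the pole order of $u$, all $A_j=-p$. If $v(P)$ is also infinite, with pole order $q$, then all $B_j=-q$; if $v(P)$ is finite and none of the $v_j$, then all $B_j=0$. In both situations the orders (3) are the same for every $j$, and for $M\ge2$ the rule $(*)$ says nothing. From far away the charges look alike. To break the tie we must go to a place that singles out one charge, and $u(P)=u_1$ does.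

## Proof of Theorem 2

Suppose $Z_{\mathbb C}$ is infinite.

**Step 1: a curve on which $u$ is not constant.** This step is needed to reach the value $u_1$. As shown above, $Z_{\mathbb C}$ contains an irreducible curve $\Gamma$, and $\Gamma$ is infinite. If $u$ and $v$ were both constant on $\Gamma$, then by (1) each $r_j$ would take at most two values on $\Gamma$, and $\Gamma$ would be finite. So $u$ or $v$ is nonconstant. The system (1), (2) is invariant under the exchange $(u,u_j)\leftrightarrow(v,v_j)$, which swaps $G_1$ and $G_2$. All we use about the $u_j$ and $v_j$ is that the $u_j$ are pairwise distinct and the $v_j$ are pairwise distinct, and this is symmetric too. So we may assume that $u$ is nonconstant on $\Gamma$.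

**Step 2: the place.** This step moves to where the first charge is singular. Since $u:\tilde\Gamma\to\mathbb P^1$ is surjective, there is a place $P$ with $u(P)=u_1$. From now on orders are taken at $P$. Then
$$A_1=:p>0,\qquad A_j=0\quad(j\ne1),$$
the second because $u-u_j$ has the nonzero value $u_1-u_j$ at $P$.

**Step 3: all possible values of $v(P)$.** This step shows that $(*)$ fails for $G_1$ or for $G_2$, whatever $v$ does at $P$. We go through $v(P)\in\mathbb P^1$, using (3).

**(i) $v(P)$ is finite and different from all $v_j$.** This includes the case that $v$ is constant, since $v-v_j\neq0$ in $K$ for each $j$. All $B_j=0$. In $G_1$, term $1$ has order $-\frac32p<0$ and every other term has order $0$. The minimum is attained once, which contradicts $(*)$.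

**(ii) $v(P)=v_1$.** Put $q=B_1>0$. For $j\neq1$ the value $v_1-v_j$ is nonzero, so $B_j=0$. In $G_1$, term $1$ has order $-\frac12(3p+q)<0$ and every other term has order $0$. This contradicts $(*)$.

**(iii) $v(P)=v_k$ with $k\ne1$.** Put $q=B_k>0$; then $B_j=0$ for $j\neq k$, by distinctness of the $v_j$. Now two terms are singular, and the orders are as follows.

| | term $1$ | term $k$ | other terms |
|---|---|---|---|
| $G_1$ | $-\frac32p$ | $-\frac12q$ | $0$ |
| $G_2$ | $-\frac12p$ | $-\frac32q$ | $0$ |

In each row the first two entries are negative, so only terms $1$ and $k$ can attain the minimum, and by $(*)$ both do. The first row gives $3p=q$ and the second gives $p=3q$. Then $p=9p$, contradicting $p>0$.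

**(iv) $v(P)=\infty$.** Let $q>0$ be the pole order of $v$. Then $B_j=-q$ for *all* $j$. In $G_1$, term $1$ has order $-\frac32p+\frac12q$ and every other term has order $\frac12q$, which is strictly larger. Term $1$ attains the minimum alone, which contradicts $(*)$.

All cases are impossible, so $Z_{\mathbb C}$ is finite. $\blacksquare$

This proves Theorem 1 as well. Only case (iii) used both equations, and the second equation had to enter somewhere: (1) and $G_1=0$ alone are $M+1$ equations in $M+2$ unknowns, and if they have a solution with all $r_j\ne0$, they have a whole curve of such solutions. At $(u_1,v_k)$ two charges are singular at the same time and can cancel in either equation, but the rates needed for cancellation are $q=3p$ in one and $p=3q$ in the other.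

## A bound from Bézout's theorem

**Corollary.** The zero set of $F$ has at most $2^{M-1}(3M-2)^2$ points. No bound independent of $M$ is possible.

**Step 1: polynomial equations for $Z_{\mathbb C}$.** We want to count with Bézout's theorem, so we clear denominators. Consider in $\mathbb C^{M+2}$ the polynomials
$$f_j=r_j^2-(u-u_j)(v-v_j)\quad(1\le j\le M),$$
$$\Phi_1=\sum_ja_j(v-v_j)\prod_{k\ne j}r_k^3,\qquad \Phi_2=\sum_ja_j(u-u_j)\prod_{k\ne j}r_k^3 .$$
Each $f_j$ has degree $2$. The polynomials $\Phi_1,\Phi_2$ have degree $1+3(M-1)=3M-2$, since the top-degree monomials $v\prod_{k\neq j}r_k^3$, respectively $u\prod_{k\ne j}r_k^3$, are distinct for distinct $j$ and cannot cancel. Because $\Phi_i=G_i\prod_kr_k^3$, the common zero set of these $M+2$ polynomials inside $\{\prod r_j\ne0\}$ is exactly $Z_{\mathbb C}$.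

**Step 2: each point of $Z_{\mathbb C}$ counts as a component.** We use Bézout's theorem in this form: the degrees of the irreducible components of an intersection of hypersurfaces sum to at most the product of the degrees of the hypersurfaces (Fulton, *Intersection Theory*, Ex. 8.4.6). Let $V\subset\mathbb P^{M+2}$ be the intersection of the projective closures of our hypersurfaces. The set $\{\prod r_j\ne 0\}\subset\mathbb C^{M+2}$ is open in $\mathbb P^{M+2}$, and $V$ meets it in $Z_{\mathbb C}$. As $Z_{\mathbb C}$ is finite by Theorem 2, each of its points is open in $V$. An irreducible component of $V$ containing such a point has the point as a nonempty open subset, hence a dense one, and the point is also closed, so the component *is* the point. Each point of $Z_{\mathbb C}$ thus contributes degree $1$, and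
$$\#Z_{\mathbb C}\le 2^M(3M-2)^2.$$
Bézout's theorem alone would not have shown finiteness. It bounds the number of components, and Theorem 2 is what tells us that the components in question are points.

**Step 3: a factor of two.** The map $(u,v,r)\mapsto(u,v,-r)$ preserves (1) and changes the signs of $G_1$ and $G_2$, so it preserves $Z_{\mathbb C}$. Zeros of $F$ correspond to points with all $r_j>0$, and the map sends these to points with all $r_j<0$. Hence twice the number of zeros is at most $\#Z_{\mathbb C}$, which gives the bound.

**Step 4: many zeros.** To see that no bound independent of $M$ exists, take $a_j=1$ and $(x_j,y_j)=(j,0)$. On the segment $j<x<j+1$, $y=0$, we have $Y=0$. The function $X$ is continuous there; it tends to $+\infty$ as $x\downarrow j$ because of the term $1/(x-j)^2$, and to $-\infty$ as $x\uparrow j+1$ because of the term $-1/(x-j-1)^2$. So each of the $M-1$ segments contains a zero. $\blacksquare$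

## Every value of the field, and rational exponents above $1$

The comparison of orders does not depend on the exponent $3$ or on the value $0$. Write $z=(x,y)$.

**Theorem 3.** Let $z_1,\dots,z_M\in\mathbb R^2$ be distinct with $M\ge1$, let $a_j\in\mathbb R\setminus\{0\}$, and let $\beta_1,\dots,\beta_M$ be rational numbers with $\beta_j>1$, not necessarily equal. Then
$$F_\beta(z)=\sum_{j=1}^Ma_j\frac{z-z_j}{\|z-z_j\|^{\beta_j}}$$
is finite-to-one on $\mathbb R^2\setminus\{z_1,\dots,z_M\}$: for every $E\in\mathbb R^2$ the set $F_\beta^{-1}(E)$ is finite.

In particular (all $\beta_j=3$), a finite electrical field superposed with any uniform field has finitely many zeros.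

**Step 1: an algebraic model.** Rational powers of $r_j$ must become integer powers of a coordinate. Choose $N\ge1$ such that all $n_j:=N\beta_j$ are integers, and put $E_1=E_x-iE_y$, $E_2=E_x+iE_y$. Let $S$ be the set of $(u,v,w_1,\dots,w_M)\in\mathbb C^{M+2}$ with all $w_j\neq0$ and
$$w_j^{2N}=(u-u_j)(v-v_j),\tag{4}$$
$$G_1=\sum_ja_j(v-v_j)w_j^{-n_j}-E_1=0,\qquad G_2=\sum_ja_j(u-u_j)w_j^{-n_j}-E_2=0.\tag{5}$$
For real $z$ take $u=x+iy$, $v=x-iy$ and $w_j=r_j^{1/N}>0$ with $r_j=\|z-z_j\|$. Then $w_j^{2N}=r_j^2$ and $w_j^{n_j}=r_j^{\beta_j}$, so $F_\beta^{-1}(E)$ is injected into $S$. It suffices to show that $S$ is finite.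

**Step 2: curve, place, orders.** This repeats the earlier preparation. Suppose $S$ is infinite. It contains an irreducible curve $\Gamma$. If $u$ and $v$ were both constant on $\Gamma$, each $w_j$ would take at most $2N$ values by (4), and $\Gamma$ would be finite. By the symmetry $(u,u_j,E_1)\leftrightarrow(v,v_j,E_2)$ we may assume $u$ is nonconstant. Put
$$\alpha_j=\frac{\beta_j}2-1>-\frac12,$$
so that $\alpha_j+1>0$, and renumber the charges so that $\alpha_1=\min_j\alpha_j$. As before $u-u_j$, $v-v_j$, $w_j$ are nonzero in $\mathbb C(\Gamma)$. Choose a place $P$ with $u(P)=u_1$, and let $A_j,B_j$ be the orders of $u-u_j$, $v-v_j$ at $P$. Again $A_1=p>0$ and $A_j=0$ for $j\ne1$.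

From (4), $\operatorname{ord}w_j=(A_j+B_j)/(2N)$, so $\operatorname{ord}w_j^{-n_j}=-\frac{\beta_j}2(A_j+B_j)=-(\alpha_j+1)(A_j+B_j)$. The $j$-th terms of $G_1$ and $G_2$ therefore have orders
$$-(\alpha_j+1)A_j-\alpha_jB_j\qquad\text{and}\qquad-\alpha_jA_j-(\alpha_j+1)B_j.\tag{6}$$
The constants $E_1,E_2$, where nonzero, are further terms of order $0$. For $\beta_j=3$ we have $\alpha_j=\frac12$, and (6) is (3). What is new is that $\alpha_j$ may be negative or zero, that the exponents differ, and that the constants take part in $(*)$.

**Step 3: all possible values of $v(P)$.** The same four cases cover everything, and each must be checked again.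

**(i) $v(P)$ is finite and different from all $v_j$.** All $B_j=0$. In $G_1$, term $1$ has order $-(\alpha_1+1)p<0$ and everything else, including a nonzero $E_1$, has order $0$. This contradicts $(*)$.

**(ii) $v(P)=v_1$, $q=B_1>0$.** Term $1$ has order $-(\alpha_1+1)p-\alpha_1q$ in $G_1$ and $-\alpha_1p-(\alpha_1+1)q$ in $G_2$. Either may fail to be negative if $\alpha_1<0$, but their sum is
$$-(2\alpha_1+1)(p+q)<0,$$
since $\alpha_1>-\frac12$. So at least one of them is negative. In that equation everything else has order $0$, because $A_j=B_j=0$ for $j\ne1$. This contradicts $(*)$.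

**(iii) $v(P)=v_k$ with $k\ne1$, $q=B_k>0$.** In $G_1$, term $1$ has order $-(\alpha_1+1)p<0$, term $k$ has order $-\alpha_kq$, and everything else has order $0$. The minimum is negative, so only terms $1$ and $k$ can attain it, and by $(*)$ both do:
$$(\alpha_1+1)p=\alpha_kq.$$
In $G_2$, term $k$ has order $-(\alpha_k+1)q<0$, term $1$ has order $-\alpha_1p$, and everything else has order $0$. In the same way
$$\alpha_1p=(\alpha_k+1)q.$$
Subtracting the second equation from the first gives $p=-q$, a contradiction.

**(iv) $v(P)=\infty$, so $B_j=-q<0$ for all $j$.** In $G_1$, term $1$ has order $-(\alpha_1+1)p+\alpha_1q$. For $j\neq1$ the order is $\alpha_jq\ge\alpha_1q$, by the choice of $\alpha_1$, and this is strictly larger than the order of term $1$. So the sum over $j$ is nonzero and has order exactly $-(\alpha_1+1)p+\alpha_1q$. It equals the constant $E_1$, so $E_1\ne0$ and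
$$-(\alpha_1+1)p+\alpha_1q=0.\tag{7}$$
(If $E_1=0$, we already have a contradiction.) Since $(\alpha_1+1)p>0$, (7) gives $\alpha_1>0$. Now look at $G_2$. Term $1$ has order $-\alpha_1p+(\alpha_1+1)q$, and for $j\ne1$ the order is $(\alpha_j+1)q\ge(\alpha_1+1)q$, strictly larger than that of term $1$ because $\alpha_1p>0$. As before, the sum over $j$ has exactly the order of term $1$ and equals the constant $E_2$, so
$$-\alpha_1p+(\alpha_1+1)q=0.\tag{8}$$
Subtracting (7) from (8) gives $p+q=0$, a contradiction.

Hence $S$ is finite. $\blacksquare$

The renumbering $\alpha_1=\min_j\alpha_j$ is used only in case (iv), where $v$ is large and the charge with the smallest exponent must be the one singled out by $u$.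

The argument uses only that the $u_j$ are pairwise distinct and that the $v_j$ are pairwise distinct. So it also shows that the complexified solution set $S$ is finite for arbitrary nonzero complex $a_j$ and arbitrary complex $E_1,E_2$.

**A count for $\beta_j=3$ and $E\neq0$.** Here $N=1$, $w_j=r_j$, and $E_1,E_2$ are both nonzero. Clearing denominators in (5) gives the polynomials $\Phi_i-E_i\prod_kr_k^3$, of degree $3M$. Steps 1 and 2 of the Corollary, with $S$ in place of $Z_{\mathbb C}$, yield
$$\#F^{-1}(E)\le 9M^2\,2^M.$$
The factor $\tfrac12$ from Step 3 is not available in this way, since $r\mapsto-r$ turns the equations for $E$ into those for $-E$.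

## Exponent $1$ and charges off the plane

**The condition $\beta_j>1$ cannot be weakened to $\beta_j\ge1$.** Take $\beta_1=\beta_2=1$, with charge $+1$ at $(0,0)$ and $-1$ at $(1,0)$. At every point $(x,0)$ with $x>1$ both terms are unit vectors, and the field is $(1,0)-(1,0)=0$. The zero set contains a ray.

It is instructive to see which case of the proof lets this through. Now $\alpha_1=\alpha_2=-\frac12$. With $N=1$ the ray lies on the complex curve $u=v$, $w_1=u$, $w_2=u-1$. At the place $u=0$ we have $v=0=v_1$, so we are in case (ii) with $p=q=1$. The first term of $G_1$ is $v/w_1=1$, of order $0$, and the sum of the two orders in case (ii) is $-(2\alpha_1+1)(p+q)=0$. The strict inequality $\alpha_1>-\frac12$ is what fails.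

**The charges must lie in the plane in which zeros are sought.** This is Example A. Within the plane $z=0$ its zero circle is $uv=1$, and the squared distances are $r_0^2=uv$ for the charge at the origin and $r_\pm^2=uv+1$ for the other two. On the curve $uv=1$ with $r_0=1$, $r_\pm=\sqrt2$, consider the place $u=0$. There $v$ has a pole of order $1$, as in case (iv) with $p=q=1$. The three terms of $X-iY$ are
$$-\frac{1}{\sqrt2}\,v,\qquad \frac{v}{2\sqrt2},\qquad \frac{v}{2\sqrt2},$$
all of order $-1$, with sum $0$. In case (iv), a pole of $v$ forced a pole of $r_j^2=(u-u_j)(v-v_j)$ for every charge other than the first, and this broke the tie. For a charge off the plane $uv+1$ stays finite although $v$ does not, and the tie survives.
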